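
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Harmonic differential forms without a Tanisaki filtration}


\begin{abstract}
For each subset $I$ of $\{1,\dots,n-1\}$, the harmonic differential forms of the symmetric group $S_n$ contain a cyclic module $\mathcal{SH}_I$ generated by a form $\mathrm d_I\Delta_n$ built from the Vandermonde determinant. Swanson asked whether the subsets can be totally ordered so that the successive quotients of the filtration by partial sums of the $\mathcal{SH}_I$ have Tanisaki ideals as annihilators, indexed bijectively by the strong compositions of $n$. We show that for every $n\ge 12$ this is impossible, even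 if bijectivity is dropped. The reason is a rigidity phenomenon. For certain families of subsets, let $I$ be the member of the family that comes first in the order. Among the partitions with a certain number of rows and a certain degree of the Specht polynomial, any one whose Specht polynomial does not kill the generator at $I$ must be the partition of the Tanisaki ideal at $I$. We exhibit families all of whose members admit two such partitions.
\end{abstract}

\section{Introduction}

\subsection{The question}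
Let $n\ge1$, let $P=\mathbb Q[x_1,\dots,x_n]$, and let
$\Omega_n=P\otimes\wedge[\theta_1,\dots,\theta_n]$ be the space of polynomial differential forms, with anticommuting $\theta_i=\mathrm dx_i$. The operators $\partial_{x_i}$ act on coefficients, and for $g\in P$ we write $\partial_g$ for the operator obtained from $g$ by replacing each $x_i$ by $\partial_{x_i}$. We regard $\Omega_n$ as a $P$-module by the \emph{flip action} $g\cdot\omega=\partial_g\omega$.

Let $\Delta_n=\prod_{i<j}(x_i-x_j)$. For $k\ge1$ put $\mathrm d_k=\sum_{j}\theta_j\partial_{x_j}^k$, and for $I=\{i_1<\dots<i_r\}\subseteq[n-1]=\{1,\dots,n-1\}$ put $\mathrm d_I=\mathrm d_{i_1}\cdots\mathrm d_{i_r}$. The modules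
\[
\mathcal{SH}_I=\mathbb Q[\partial_{x_1},\dots,\partial_{x_n}]\,\mathrm d_I\Delta_n
\]
are components of the space $\mathcal{SH}_n$ of harmonic differential forms of $S_n$. For $I=\emptyset$ one gets all derivatives of $\Delta_n$; the annihilator of this module is the ideal $(e_1,\dots,e_n)$ generated by the elementary symmetric polynomials (see (F3) below), so $\mathcal{SH}_\emptyset$ is a copy of the coinvariant ring.

The coinvariant ring is one member of a family of quotients of $P$ indexed by the partitions of $n$. For $\mu\vdash n$ with conjugate $\mu'$ put $p_k(\mu)=\mu'_n+\mu'_{n-1}+\dots+\mu'_{n-k+1}$, with $\mu'_i=0$ for $i>\ell(\mu')$. The \emph{Tanisaki ideal} $\mathcal I_\mu\subseteq P$ is generated by the elementary symmetric polynomials $e_d(S)$ in variable subsets $S\subseteq\{x_1,\dots,x_n\}$ with $|S|=k$ and $k\ge d>k-p_k(\mu)$. The quotient $R_\mu=P/\mathcal I_\mu$ is the cohomology ring of the Springer fiber of type $\mu$. For $\mu=(1^n)$ it is the coinvariant ring, and for $\mu=(n)$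 it is $\mathbb Q$. For a strong composition $\alpha\vDash n$ (a sequence of positive integers with sum $n$) let $\mathcal I_\alpha=\mathcal I_\mu$ and $R_\alpha=R_\mu$, where $\mu$ is the weakly decreasing rearrangement of $\alpha$.

There are $2^{n-1}$ strong compositions of $n$, as many as there are subsets of $[n-1]$. The following question was posed in \cite{Swanson}.

\begin{question}\label{question}
Is there a total order $I_1<I_2<\cdots$ on $2^{[n-1]}$ and a bijection $\Phi_n$ from $2^{[n-1]}$ to the strong compositions of $n$ such that, for every $m$, the annihilator of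
\[
\Big(\sum_{j\le m}\mathcal{SH}_{I_j}\Big)\Big/\Big(\sum_{j<m}\mathcal{SH}_{I_j}\Big)
\]
under the flip action is exactly $\mathcal I_{\Phi_n(I_m)}$?
\end{question}

\subsection{An illustration}
Each quotient in the question is cyclic, generated by the class of $\mathrm d_{I_m}\Delta_n$. So the question asks whether $\sum_I\mathcal{SH}_I$ can be assembled from one copy of $R_\alpha$ for each $\alpha\vDash n$. As $\dim R_\alpha=n!/\prod\alpha_i!$ (put $q=1$ in (F1) below), this would make $\dim\sum_I\mathcal{SH}_I$ equal to the number of ordered set partitions of $[n]$. To fix ideas we work out $n=3$; nothing here is used in the proofs.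

The module $\mathcal{SH}_\emptyset$ has annihilator $\mathcal I_{(1,1,1)}$. Write $\Delta_3=x_1^2(x_2-x_3)+x_2^2(x_3-x_1)+x_3^2(x_1-x_2)$ and $\partial_i=\partial_{x_i}$. The form $\mathrm d_1\mathrm d_2\Delta_3$ has constant coefficients and is nonzero (the coefficient of $\theta_1\theta_2$ is $\partial_1\partial_2^2\Delta_3-\partial_2\partial_1^2\Delta_3=-2-2$), so its annihilator is $(x_1,x_2,x_3)=\mathcal I_{(3)}$. There remain the subsets $\{1\}$, $\{2\}$ and the compositions $(2,1)$, $(1,2)$. For $\mu=(2,1)$ the values $p_1,p_2,p_3$ are $0,1,3$, so $\mathcal I_\mu$ is generated by $e_1$ and the products $x_ix_j$, $i<j$; since $x_1^2\equiv-x_1(x_2+x_3)\equiv0$ and likewise for $x_2^2$ and $x_3^2$, it is generated by $e_1$ and all quadratic forms, and $\dim R_{(2,1)}=3$. Now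
\[
\mathrm d_2\Delta_3=2\big[(x_2-x_3)\theta_1+(x_3-x_1)\theta_2+(x_1-x_2)\theta_3\big]
\]
is killed by $\partial_{e_1}$ and by all second derivatives, while $\partial_1,\partial_2$ send it to the independent forms $2(\theta_3-\theta_2)$, $2(\theta_1-\theta_3)$. So $\mathcal{SH}_{\{2\}}$ is spanned by $\mathrm d_2\Delta_3$ and the $\theta_i-\theta_j$, and its annihilator is $\mathcal I_{(2,1)}$. Next consider $\mathcal{SH}_{\{1\}}$ modulo $\mathcal{SH}_{\{2\}}$. The form $\mathrm d_1\Delta_3$ has polynomial degree $2$ and is killed by $\partial_{e_1}$. A second derivative $\partial_g\mathrm d_1\Delta_3$ has the form $\sum_ja_j\theta_j$ with $\sum_ja_j=\sum_j\partial_{x_j}(\partial_g\Delta_3)=0$, so it lies in $\mathcal{SH}_{\{2\}}$. The forms $\partial_i\mathrm d_1\Delta_3$ are not all zero and span, up to a sign twist, an image of the irreducible two-dimensional module $\langle x_1,x_2,x_3\rangle/\langle e_1\rangle$. Hence their span is irreducible of dimension $2$ and does not contain $\mathrm d_2\Delta_3$,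 which spans a stable line. So the quotient has dimension $3$, and its annihilator is also $\mathcal I_{(2,1)}$. Thus for $n=3$ the order $\emptyset<\{2\}<\{1\}<\{1,2\}$ has the required property.

\subsection{Results}
For larger $n$ the answer is negative.

\begin{theorem}\label{thmA}
Let $n=12$. There is no total order on $2^{[11]}$ for which the annihilators of all successive quotients are Tanisaki ideals, for any assignment $I\mapsto\mu(I)\vdash12$, bijective or not. The obstruction already occurs among the $I$ with $|I|=9$.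
\end{theorem}

\begin{theorem}\label{thmB}
The same holds for every $n\ge12$: there is no total order on $2^{[n-1]}$ for which the annihilators of all successive quotients are Tanisaki ideals, for any assignment $I\mapsto\mu(I)\vdash n$. The obstruction occurs among the $I$ with $|I|=n-3$ if $n\ne13$, and among those with $|I|=9$ if $n=13$.
\end{theorem}

``The obstruction occurs among the $I$ with $|I|=r$'' means that no total order on these subsets alone has the required property. So an order and bijection as in Question~\ref{question} do not exist for every $n$; they exist for no $n\ge12$. The cases $n\le11$ are not decided here; beyond the illustration above nothing is claimed about them.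

\subsection{The idea}\label{subsec:idea}
Let $n(\lambda)=\sum(i-1)\lambda_i$ and let $\trianglerighteq$ be dominance order. Three facts about the graded $S_n$-module $R_\mu$ carry the argument: an irreducible $S^\lambda$ occurs in $R_\mu$ only if $\lambda\trianglerighteq\mu$; it never occurs in degree below $n(\lambda)$, which is the degree of the Specht polynomial $\mathrm{Sp}_\lambda$; and the top degree of $R_\mu$ is $n(\mu)$, where one finds exactly one copy of $S^\mu$ and nothing else.

Suppose that the quotient at $I$ is a copy of $R_{\mu}$, and that $\mathrm{Sp}_\lambda$ does not kill its generator. Then $S^\lambda$ occurs in $R_{\mu}$, so $\lambda\trianglerighteq\mu$ and $n(\mu)\ge n(\lambda)$. If we also know that the space of forms only has room for the top degree copy of $S^{\mu}$ when $n(\mu)\le n(\lambda)$, then $\mu=\lambda$. Hence \emph{two} different partitions $\lambda$ with the same value $n(\lambda)$ whose Specht polynomials both survive give a contradiction.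

To carry this out we need a bound on the room (Section~\ref{sec:room}); an argument that the copy of $S^\lambda$ generated by $\mathrm{Sp}_\lambda$ is not absorbed by earlier terms of the filtration (Section~\ref{sec:rigid}); and a way to show that $\mathrm{Sp}_\lambda$ does not kill a given $\mathrm d_I\Delta_n$ (Section~\ref{sec:criterion}). As the order is arbitrary, the last point must be settled for a whole family of subsets, since we do not know which member comes first. For $n=12$ the family consists of the three $I$ with complement $\{5,11\}$, $\{6,10\}$ or $\{7,9\}$ in $[11]$, and the two partitions are $(6,3,3)$ and $(5,5,2)$, with $n(\lambda)=9$ for both (Section~\ref{sec:12}). The other $n$ are treated in Sections~\ref{sec:1416}--\ref{sec:13}.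

\section{Conventions and background}

Write $R=P/(e_1,\dots,e_n)$ for the coinvariant ring, $N=\binom n2$, and $S^\lambda$ for the irreducible $S_n$-modules, with $S^{(n)}$ trivial and $S^\lambda\otimes\mathrm{sgn}=S^{\lambda'}$. For a set $X$ of variables $\Delta(X)$ is its Vandermonde determinant (equal to $1$ if $|X|\le1$), and $(c)_j=c(c-1)\cdots(c-j+1)$. We write $f\doteq g$ if $f$ is a nonzero rational multiple of $g$. For a partition $\lambda\vdash n$,
\[
n(\lambda)=\sum_i(i-1)\lambda_i=\sum_i\binom{\lambda'_i}2=\sum_i(n-\lambda_1-\dots-\lambda_i).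
\]
The last expression shows that $\lambda\trianglerighteq\mu$ and $\lambda\ne\mu$ imply $n(\lambda)<n(\mu)$. Also $\lambda\trianglerighteq\mu$ implies $\ell(\lambda)\le\ell(\mu)$. We denote by $\lambda^-$ the partition obtained from $\lambda$ by deleting its first column, so that
\[
|\lambda^-|=n-\ell(\lambda),\qquad n(\lambda)=\tbinom{\ell(\lambda)}2+n(\lambda^-).
\]

We use the following facts.
\begin{itemize}
\item[(F1)] (Garsia--Procesi \cite{GarsiaProcesi}) With Kostka--Foulkes polynomials $K_{\lambda\mu}(q)$,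
$\sum_dq^d\,\mathrm{mult}\big(S^\lambda,(R_\mu)_d\big)=q^{n(\mu)}K_{\lambda\mu}(q^{-1})$. Since $K_{\lambda\mu}=0$ unless $\lambda\trianglerighteq\mu$, and $K_{\lambda\mu}(0)=\delta_{\lambda\mu}$: the module $S^\lambda$ occurs in $R_\mu$ only if $\lambda\trianglerighteq\mu$; $(R_\mu)_d=0$ for $d>n(\mu)$; and $(R_\mu)_{n(\mu)}\cong S^\mu$.
\item[(F2)] $S^\lambda$ occurs in $P_d$ only if $d\ge n(\lambda)$. Indeed $S^\lambda$ contains a nonzero vector that is antisymmetric under $\prod_iS_{X_i}$ for disjoint $X_i$ with $|X_i|=\lambda_i'$, and a polynomial with this property is divisible by $\prod_i\Delta(X_i)$. The \emph{Specht polynomial} $\mathrm{Sp}_\lambda=\prod_i\Delta(X_i)$ has degree $n(\lambda)$ and generates a copy of $S^\lambda$.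
\item[(F3)] (Steinberg) $\{f\in P:\partial_f\Delta_n=0\}=(e_1,\dots,e_n)$.
\item[(F4)] (Solomon \cite{Solomon}) The invariants of $S_m$ in $\mathbb Q[x_1,\dots,x_m]\otimes\wedge[\mathrm dx_1,\dots,\mathrm dx_m]$ are generated as an algebra by the power sums $p_d$ and the forms $\mathrm dp_d$, $1\le d\le m$.
\end{itemize}
We also use repeatedly that an antisymmetric polynomial is a multiple of $\Delta_n$, hence is $0$ if its degree is below $N$. In particular $\partial_g\Delta_n=0$ for $g$ symmetric without constant term.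

\section{A model over the coinvariant ring}\label{sec:model}

It is convenient to replace differentiation by multiplication. In $R\otimes\wedge[\theta_1,\dots,\theta_n]$ put
\[
\eta_i=\sum_jx_j^i\theta_j,\qquad \eta_I=\eta_{i_1}\cdots\eta_{i_r}\quad(I=\{i_1<\dots<i_r\}),\qquad A^{(r)}=\sum_{|I|=r}R\,\eta_I .
\]
We grade by $x$-degree, so $\deg\eta_I=\Sigma I:=\sum_{i\in I}i$; the component of degree $D$ is $A^{(r)}_D$. The elements $\eta_I$ are invariant under the diagonal action of $S_n$.

\begin{lemma}\label{lem:theta}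
The map $\Theta\big(\sum_Tf_T\theta_T\big)=\sum_T(\partial_{f_T}\Delta_n)\theta_T$ on $R\otimes\wedge[\theta]$ is well defined and injective. It satisfies $\Theta(g\xi)=\partial_g\Theta(\xi)$, $\Theta(\eta_I)=\mathrm d_I\Delta_n$ and $\Theta(w\xi)=\mathrm{sgn}(w)\,w\,\Theta(\xi)$ for $w\in S_n$, and sends $x$-degree $D$ to polynomial degree $N-D$.
\end{lemma}
\begin{proof}
The first assertion is (F3). The second is $\partial_{gf}=\partial_g\partial_f$. For the third, expand $\eta_I$ and $\mathrm d_I$ as sums of $\prod_ax_{j_a}^{i_a}\theta_{j_a}$ and of $\prod_a\theta_{j_a}\partial_{x_{j_a}}^{i_a}$. For the fourth, $\partial_{wf}\Delta_n=w\,\partial_f(w^{-1}\Delta_n)=\mathrm{sgn}(w)\,w\,\partial_f\Delta_n$. The statement on degrees is clear.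
\end{proof}

So $\mathcal{SH}_I\cong R\eta_I$ as $P$-modules, compatibly for all $I$. Sums of modules $\mathcal{SH}_I$ split according to $\theta$-degree $|I|$, so the quotient at $I$ in Question~\ref{question} depends only on the $K<I$ with $|K|=|I|$.

\begin{definition}\label{def:tan}
A total order on the $r$-subsets of $[n-1]$ is \emph{Tanisaki} if for each $I$ the annihilator of $(L_I+R\eta_I)/L_I$, where $L_I=\sum_{K<I}R\eta_K$, is a Tanisaki ideal $\mathcal I_{\mu_I}$, $\mu_I\vdash n$.
\end{definition}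

An order as in Question~\ref{question}, even with an arbitrary map in place of the bijection, restricts to a Tanisaki order on the $r$-subsets for every $r$. We shall show that for suitable $r$ there is none. In a Tanisaki order the quotient at $I$ is generated by the class of the invariant element $\eta_I$, and $L_I$ is $S_n$-stable. Hence, as graded $S_n$-modules,
\begin{equation}\label{eq:quot}
(L_I+R\eta_I)/L_I\;\cong\;R_{\mu_I}\text{ with degrees shifted up by }\Sigma I,
\end{equation}
and $L_I$ has a filtration with subquotients $R_{\mu_K}$, shifted by $\Sigma K$, for the $K<I$.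

\section{How much room there is}\label{sec:room}

The next lemma limits the degrees in which $S^\mu$ can occur in $A^{(r)}$ when $\mu$ is long. The point of the proof is that, after passing to invariants under the column group, the sum of the differentials $\mathrm dp_d(X_i)$ over all columns $X_i$ is zero for our purposes, so that one column can be eliminated.

\begin{lemma}\label{lem:room}
Let $k=n-r$. If $S^\mu$ occurs in $A^{(r)}_D$, then $\ell(\mu)\le k$. If moreover $\ell(\mu)=k$, then $N-D\ge n(\mu^-)$.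
\end{lemma}
\begin{proof}
On $\Omega_n$ consider the positive definite form $\langle f\theta_T,g\theta_U\rangle=\delta_{TU}\,(\partial_fg)(0)$. Multiplication by $f$ is adjoint to $\partial_f$, and multiplication by $\theta_j$ to the contraction $\iota_j$. Let $\mathcal J\subseteq\Omega_n$ be the ideal generated by $p_d$ and $\mathrm dp_d=d\sum_j\theta_jx_j^{d-1}$ for $d\ge1$; it is bihomogeneous.

\emph{Claim: $\Theta(A^{(r)})\perp\mathcal J$.} The space $\Theta(A^{(r)})$ is spanned by the forms $\partial_g\mathrm d_I\Delta_n$, so it suffices that these are killed by the adjoints of multiplication by $p_d$ and $\mathrm dp_d$. These are $\partial_{p_d}$ and a multiple of $D_d=\sum_j\iota_j\partial_{x_j}^{d-1}$. The operator $\partial_{p_d}$ commutes with $\partial_g$ and $\mathrm d_I$ and kills $\Delta_n$. The operator $D_d$ commutes with $\partial_g$ and kills $\Delta_n$, and since $\iota_j\theta_l+\theta_l\iota_j=\delta_{jl}$,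
\[
D_d\mathrm d_i+\mathrm d_iD_d=\sum_j\partial_{x_j}^{d-1+i}=\partial_{p_{d-1+i}},\qquad d-1+i\ge1 .
\]
Moving $D_d$ to the right through $\mathrm d_I$ we obtain a term ending in $D_d\Delta_n=0$ and terms that contain some $\partial_{p_e}$ with $e\ge1$, which commutes with the $\mathrm d_i$ and kills $\Delta_n$. So $D_d\partial_g\mathrm d_I\Delta_n=0$.

By Lemma~\ref{lem:theta}, $\Theta(A^{(r)})$ contains $S^\mu\otimes\mathrm{sgn}=S^{\mu'}$ in polynomial degree $N-D$ and $\theta$-degree $r$. Partition the variables into disjoint sets $X_1,X_2,\dots$ with $|X_i|=\mu_i'$ and put $G=\prod_iS_{X_i}$. Since $S^{\mu'}$ is a constituent of $\mathrm{Ind}_G^{S_n}1$, there is a nonzero $G$-invariant $\omega\in\Theta(A^{(r)})$ of this bidegree. As $\langle\omega,\omega\rangle\ne0$ and $\omega\perp\mathcal J$, we have $\omega\notin\mathcal J$.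

The space $\Omega_n$ is the graded tensor product of the corresponding spaces for the $X_i$, and its $G$-invariants are the graded tensor product of the $S_{X_i}$-invariants. By (F4), $\omega$ is a polynomial in the $p_d(X_i)$ and $\mathrm dp_d(X_i)$. Modulo $\mathcal J$,
\[
\mathrm dp_d(X_1)\equiv-\sum_{i\ge2}\mathrm dp_d(X_i).
\]
So $\omega$ is congruent modulo $\mathcal J$ to a sum of terms of the same bidegree, each a polynomial times a product of $r$ forms $\mathrm dp_d(X_i)$ with $i\ge2$, and at least one term is nonzero. The forms in it involve only the $n-\ell(\mu)$ variables $\theta_j$ with $x_j\notin X_1$. Hence $r\le n-\ell(\mu)$, that is, $\ell(\mu)\le k$.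

If $\ell(\mu)=k$, then $r=\sum_{i\ge2}|X_i|$. At most $|X_i|$ of the forms come from $X_i$, so exactly $\mu_i'$ of them do, for each $i\ge2$. Their indices $d\ge1$ are distinct because the $\mathrm dp_d(X_i)$ are odd. Since $\mathrm dp_d$ has polynomial degree $d-1$, the polynomial degree of the term is at least $\sum_{i\ge2}(0+1+\dots+(\mu'_i-1))=\sum_{i\ge2}\binom{\mu_i'}2=n(\mu^-)$.
\end{proof}

We now measure the position of $I$ by its complement. For $|I|=r$ and $k=n-r$ the complement of $I$ in $[n-1]$ has $k-1$ elements; put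
\begin{equation}\label{eq:v}
v(I)=\sum_{j\in[n-1]\setminus I}j-\binom k2\ \ge0,\qquad\text{so that}\qquad \Sigma I=N-\binom k2-v(I).
\end{equation}

\begin{corollary}\label{cor:budget}
In a Tanisaki order on the $r$-subsets every $\mu_I$ satisfies $\ell(\mu_I)\le k$, and if $\ell(\mu_I)=k$, then $2\,n(\mu_I^-)\le v(I)$.
\end{corollary}
\begin{proof}
By (F1) and \eqref{eq:quot}, $S^{\mu_I}$ occurs in $A^{(r)}$ in degree $\Sigma I+n(\mu_I)$. Lemma~\ref{lem:room} gives $\ell(\mu_I)\le k$, and in case of equality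
$n(\mu_I^-)\le N-\Sigma I-n(\mu_I)=N-\Sigma I-\binom k2-n(\mu_I^-)=v(I)-n(\mu_I^-)$.
\end{proof}

The factor $2$ is essential: $n(\mu^-)$ is paid once to reach the top degree of $R_\mu$ and once more by Lemma~\ref{lem:room}.

\section{Rigidity}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
Suppose the $r$-subsets of $[n-1]$ carry a Tanisaki order, and let $k=n-r$. Let $M\ge0$ and $s\in\{0,1\}$ be such that
\[
\mathcal B=\{I:|I|=r,\ v(I)=2M+s\}
\]
is nonempty, and let $I$ be its first element. If $\lambda\vdash n$ satisfies $\ell(\lambda)=k$, $n(\lambda^-)=M$ and $\mathrm{Sp}_\lambda\eta_I\ne0$, then $\mu_I=\lambda$.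
\end{proposition}
\begin{proof}
Put $v=v(I)=2M+s$ and $D=n(\lambda)+\Sigma I$.

\emph{Claim: $S^\lambda$ does not occur in $(L_I)_D$.} Otherwise, for some $K<I$, $S^\lambda$ occurs in $(R_{\mu_K})_e$ with
\[
e=D-\Sigma K=n(\lambda)+v(K)-v .
\]
By (F2), $e\ge n(\lambda)$, so $v(K)\ge v$. As $I$ is the first element of $\mathcal B$, $K\notin\mathcal B$. So $v(K)>v$ and $e>n(\lambda)$. By (F1), $\lambda\trianglerighteq\mu_K$ and $e\le n(\mu_K)$. Hence $\mu_K\ne\lambda$, and as the top degree of $R_{\mu_K}$ contains only $S^{\mu_K}$, even $e\le n(\mu_K)-1$. Moreover $\ell(\mu_K)\ge\ell(\lambda)=k$, so Corollary~\ref{cor:budget} gives $\ell(\mu_K)=k$ and $2n(\mu_K^-)\le v(K)$. But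
\[
n(\mu_K^-)=n(\mu_K)-\tbinom k2\ge e+1-\tbinom k2=M+1+v(K)-v .
\]
Therefore $v(K)\le2v-2M-2=v+s-2<v$, a contradiction.

The map $g\mapsto g\eta_I$ is $S_n$-equivariant, so $\mathrm{Sp}_\lambda\eta_I\ne0$ generates a copy of $S^\lambda$ in degree $D$. By the claim $\mathrm{Sp}_\lambda\eta_I\notin L_I$. So $S^\lambda$ occurs in $R_{\mu_I}$, and $\lambda\trianglerighteq\mu_I$. In particular $\ell(\mu_I)\ge k$, and Corollary~\ref{cor:budget} gives $\ell(\mu_I)=k$ and $2n(\mu_I^-)\le2M+s$. Since $s\le1$, $n(\mu_I^-)\le M$, that is, $n(\mu_I)\le n(\lambda)$. Together with $\lambda\trianglerighteq\mu_I$ this forces $\mu_I=\lambda$.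
\end{proof}

The hypothesis $s\le1$ says that $M=\lfloor v/2\rfloor$ is the largest value of $n(\mu^-)$ that Corollary~\ref{cor:budget} allows at $I$. It is needed at the end of the proof, to exclude that $\mu_I$ lies strictly below $\lambda$; the claim in the first half only needs $s\le2$.

\begin{example}
Let $n=3$, $r=1$, $k=2$. Then $v(\{2\})=0$ and $v(\{1\})=1$, so each of the two subsets forms a family $\mathcal B$ by itself, with $M=0$. Take $\lambda=(2,1)$, $\mathrm{Sp}_\lambda=x_1-x_2$. The coefficient of $\theta_3$ in $\mathrm{Sp}_\lambda\eta_2$ is $(x_1-x_2)x_3^2$, which is not in $(e_1,e_2,e_3)$ because its antisymmetrization is not zero; hence the coefficient $(x_1-x_2)x_3$ of $\theta_3$ in $\mathrm{Sp}_\lambda\eta_1$ is not in this ideal either. So $\mu_{\{1\}}=\mu_{\{2\}}=(2,1)$ in any Tanisaki order, in agreement with the computation in the introduction.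
\end{example}

Since $\mu_I$ cannot equal two different partitions, we obtain:

\begin{corollary}\label{cor:obst}
Let $k=n-r$, $M\ge0$ and $s\in\{0,1\}$, and suppose that $\mathcal B=\{I:|I|=r,\ v(I)=2M+s\}$ is nonempty. Suppose that for each $I\in\mathcal B$ there are two distinct partitions $\lambda\vdash n$ with $\ell(\lambda)=k$, $n(\lambda^-)=M$ and $\mathrm{Sp}_\lambda\eta_I\ne0$. Then the $r$-subsets of $[n-1]$ have no Tanisaki order.
\end{corollary}

It remains to find such families. This is a question about nonvanishing in the coinvariant ring.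

\section{A criterion for nonvanishing}\label{sec:criterion}

We give a sufficient condition for $\mathrm{Sp}_\lambda\eta_I\ne0$, first as the nonvanishing of a Schur coefficient of a symmetric polynomial in $r$ variables, and then in a form with only $k-1$ variables that can be computed.

\subsection{Reduction to one Schur coefficient}
Let $|I|=r$, $k=n-r$, and write $[n-1]\setminus I=\{j_1<\dots<j_{k-1}\}$. Put
\[
\nu(I)=\big(j_{k-1}-(k-1),\,\dots,\,j_2-2,\,j_1-1\big).
\]
Then $I\mapsto\nu(I)$ is a bijection from the $r$-subsets of $[n-1]$ to the partitions with at most $k-1$ parts, each at most $r$, and $|\nu(I)|=v(I)$.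

Fix $s\in\{0,1\}$ and $\lambda\vdash n$ with $\ell(\lambda)=k$ and $n(\lambda^-)=M$. Let $X_1,X_2,\dots$ be its columns ($|X_1|=k$), viewed as a partition of the variables, let $S=\bigcup_{i\ge2}X_i$, so $|S|=r$, and put
\begin{equation}\label{eq:Y}
Y_\lambda=\sum_{w\in S_S}w\Big(\prod_{i\ge2}\Delta(X_i)^2\Big),\qquad
e_1(S)^s\,Y_\lambda=\sum_{\ell(\rho)\le r}C_\rho\,s_\rho(S).
\end{equation}

\begin{lemma}\label{lem:crit}
Let $v(I)=2M+s$. If $C_{\nu(I)'}\ne0$, then $\mathrm{Sp}_\lambda\eta_I\ne0$.
\end{lemma}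
\begin{proof}
The coefficient of $\theta_S$ in $\mathrm{Sp}_\lambda\eta_I$ is $\pm\mathrm{Sp}_\lambda\det(x_S^I)$, where $\det(x_S^I)=\det(x_j^i)_{x_j\in S,\,i\in I}$. To show that it is nonzero in $R$ we multiply it up to the top degree $N$ and antisymmetrize. Let
\[
F=\mathrm{Sp}_\lambda\det(x_S^I)\cdot e_1(S)^s\prod_{i\ge2}\Delta(X_i)
=\Delta(X_1)\det(x_S^I)\,e_1(S)^s\prod_{i\ge2}\Delta(X_i)^2 .
\]
By \eqref{eq:v} its degree is $\big(\binom k2+M\big)+\big(N-\binom k2-2M-s\big)+s+M=N$. Let $\mathrm{Alt}=\sum_{w\in S_n}\mathrm{sgn}(w)w$. If $F=\sum_de_dq_d$ with $q_d$ homogeneous of degree $N-d<N$, then $\mathrm{Alt}\,F=\sum_de_d\,\mathrm{Alt}(q_d)=0$. So it suffices to show $\mathrm{Alt}\,F\ne0$.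

Antisymmetrizing first over $S_{X_1}\times S_S$ gives $k!\,\Delta(X_1)\det(x_S^I)\,e_1(S)^sY_\lambda$. The factor $\det(x_S^I)e_1(S)^sY_\lambda$ is antisymmetric in $S$ of degree $N-\binom k2$. Expand it in alternants $a_E(S)$, $E$ a set of $r$ exponents. The polynomial $\mathrm{Alt}(\Delta(X_1)a_E(S))$ is a nonzero multiple of the alternant in all variables with exponents $0,\dots,k-1$ and $E$ if these are distinct, and $0$ otherwise. As $n$ distinct exponents with sum $N$ must be $0,1,\dots,n-1$, only $E=\{k,\dots,n-1\}$ contributes, and then $a_E(S)=\pm\Delta(S)s_{(k^r)}(S)$.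

Let $I=\{i_1<\dots<i_r\}$. Then $\det(x_S^I)=\pm\Delta(S)s_\tau(S)$ with $\tau_{r+1-a}=i_a-(a-1)\le k$. The coefficient of $s_{(k^r)}$ in $s_\tau s_\rho$, with $\ell(\rho)\le r$, is $1$ if $\rho$ is the complement of $\tau$ in the rectangle $(k^r)$, that is, $\rho_a=k-\tau_{r+1-a}$ for all $a$, and is $0$ otherwise. For this $\rho$,
\[
\rho_a=k-1-(i_a-a)=\#\{j\in[n-1]\setminus I:\ j>i_a\}.
\]
So $\rho_a\ge i$ if and only if $i_a$ is smaller than $j_{k-i}$, the $i$-th largest element of the complement, and $\rho_i'=\#\{a:i_a<j_{k-i}\}=j_{k-i}-(k-i)=\nu(I)_i$. So $\rho=\nu(I)'$, and $\mathrm{Alt}\,F$ is a nonzero multiple of $C_{\nu(I)'}\Delta_n$.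
\end{proof}

\subsection{From $r$ variables to $k-1$}
Computing $Y_\lambda$ in $r$ variables is hopeless by hand, but $\nu(I)$ has only $k-1$ rows, and $k$ will be $3$ or $4$. So we apply the involution $s_\rho\mapsto s_{\rho'}$ and then keep $k-1$ variables. On power sums this involution is $p_j\mapsto(-1)^{j-1}p_j$, and $(-1)^{j-1}u^j=-(-u)^j$ is the $j$-th power sum of the point $-u$ taken ``with multiplicity $-1$''. The next lemma makes sense of sums over injections into alphabets with such multiplicities.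

\begin{lemma}\label{lem:mult}
Let $T$ be a finite set and $f$ a polynomial in variables $x_t$, $t\in T$. There is a polynomial $\mathcal F_f(p_0,p_1,p_2,\dots)$ such that for all points $z_a$ of a commutative $\mathbb Q$-algebra with integer multiplicities $\gamma_a$ ($a$ in a finite set $B$)
\[
\sum_{\psi:T\to B}\ \prod_{a}(\gamma_a)_{|\psi^{-1}(a)|}\ f\big((z_{\psi(t)})_t\big)=\mathcal F_f\big|_{\,p_j=\sum_a\gamma_az_a^j}\qquad(0^0=1).
\]
If all $\gamma_a=1$, the left side is the sum of $f$ over all injections $T\to B$.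
\end{lemma}
\begin{proof}
The last statement holds since $(1)_j=0$ for $j\ge2$. Let $f=\prod_tx_t^{d_t}$. For an alphabet $(z_a)_{a\in B}$ the sum of $f$ over all maps $T\to B$ that are constant on the blocks of a set partition $\pi$ of $T$ is $\prod_{C\in\pi}p_{\sum_{t\in C}d_t}$, with $p_0=|B|$. By M\"obius inversion the sum over injections is $\sum_\pi\mu(\hat0,\pi)\prod_{C\in\pi}p_{\sum_{t\in C}d_t}$. This defines $\mathcal F_f$, and extends linearly to all $f$. If the $\gamma_a$ are nonnegative integers, take the alphabet with $\gamma_a$ copies of $z_a$; counting the injections that lie over a given $\psi$ gives the left side. Both sides are polynomial in the $\gamma_a$, so they agree for all integers.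
\end{proof}

\begin{lemma}\label{lem:few}
Let $T$ be the union of the columns $X_i$, $i\ge2$, with $|X_i|\ge2$. Take the points $z_0=0$ with multiplicity $\gamma_0=r+k-1$ and $z_a=-u_a$ with $\gamma_a=-1$ for $1\le a\le k-1$, and put
\[
\hat Y_\lambda(u)=\sum_{\psi:T\to\{0,\dots,k-1\}}\ \prod_a(\gamma_a)_{|\psi^{-1}(a)|}\ \prod_{i\ge2}\Delta\big(z_\psi|_{X_i}\big)^2 .
\]
Then, up to a common nonzero factor, for every $\nu$ with at most $k-1$ parts and $\nu_1\le r$ the number $C_{\nu'}$ is the coefficient of $s_\nu(u)$ in $(u_1+\dots+u_{k-1})^s\,\hat Y_\lambda(u)$.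
\end{lemma}
\begin{proof}
Let $f=\prod_{i\ge2}\Delta(X_i)^2$, a polynomial in the variables of $T$. Then $Y_\lambda=(r-|T|)!\sum_\iota f(x_\iota)$, summed over the injections $\iota:T\to S$. Let $\mathcal F_r\in\Lambda=\mathbb Q[p_1,p_2,\dots]$ be $\mathcal F_f$ with $p_0=r$. Its image in the $r$ variables $S$ is $\doteq Y_\lambda$. The data of the lemma have $p_0=(r+k-1)-(k-1)=r$ and $p_j=(-1)^{j-1}\sum_au_a^j$ for $j\ge1$; so by Lemma~\ref{lem:mult}, $\hat Y_\lambda(u)$ is the image of $\mathcal F_r$ under the specialization $p_j\mapsto(-1)^{j-1}\sum_au_a^j$, which sends $s_\rho$ to $s_{\rho'}(u)$ and $e_1$ to $\sum_au_a$. Write $e_1^s\mathcal F_r=\sum_\rho d_\rho s_\rho$. Restriction to $r$ variables kills exactly the $s_\rho$ with $\ell(\rho)>r$, so $C_\rho\doteq d_\rho$, with a common factor, for $\ell(\rho)\le r$. The coefficient of $s_\nu(u)$ in $(\sum u_a)^s\hat Y_\lambda$ is $d_{\nu'}$, and $\ell(\nu')=\nu_1\le r$.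
\end{proof}

\subsection{Columns of size two}
In the sums $\hat Y_\lambda$ the boxes of one column must be sent to distinct points. A column with as many boxes as there are points must occupy all of them, and its contribution is immediate. The columns of size two, of which there may be many, need a formula; translation invariance determines it.

\begin{lemma}\label{lem:pairs}
Let $m\ge0$ and $Q\ge2m$ be integers. There is a nonzero constant depending only on $m$ and $Q$ such that, for all points $z_a$ with integer multiplicities $\gamma_a$, $\sum_a\gamma_a=Q$, up to this constant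
\[
\sum_{\psi:[2m]\to\{a\}}\ \prod_a(\gamma_a)_{|\psi^{-1}(a)|}\ \prod_{i=1}^m\big(z_{\psi(2i-1)}-z_{\psi(2i)}\big)^2
\ \doteq\sum_{p+q=2m}(-1)^p(Q-p)!\,(Q-q)!\,f_pf_q ,
\]
where $\sum_jf_jt^j=\prod_a(1+z_at)^{\gamma_a}$.
\end{lemma}
\begin{proof}
Let $f=\prod_i(x_{2i-1}-x_{2i})^2$ and let $\mathcal H\in\Lambda$ be $\mathcal F_f$ with $p_0=Q$. Since $\sum_je_jt^j=\exp\sum_{j\ge1}(-1)^{j-1}p_jt^j/j$, the specialization $p_j=\sum_a\gamma_az_a^j$ sends $e_j$ to $f_j$. So by Lemma~\ref{lem:mult} it suffices to show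
\[
\mathcal H\doteq\sum_{p+q=2m}(-1)^p(Q-p)!\,(Q-q)!\,e_pe_q .
\]

A monomial of $f$ has exponents in $\{0,1,2\}$; let $h$ of them be $0$. For an alphabet of size $p_0$, placing the other $2m-h$ variables first shows that the monomial contributes to $\mathcal F_f$ the number $(p_0-2m+h)_h$ times a multiple of the monomial symmetric function $m_\mu$ whose parts are the nonzero exponents. As $m_\mu$ is a polynomial in $p_1,p_2,\dots$, and as two polynomials in $p_0,p_1,\dots$ that agree on all finite alphabets are equal, this also holds in $\mathcal H$, with $p_0=Q$. So $\mathcal H$ is a combination of those $m_\mu$, $|\mu|=2m$, with all parts at most $2$. The $e_pe_q$ with $p+q=2m$, $p\ge q$, lie in the span of these $m_\mu$; both families are independent and have $m+1$ members, so they span the same space. Hence $\mathcal H=\sum_{p+q=2m}\alpha_{pq}e_pe_q$, summed over ordered pairs, with $\alpha_{pq}=\alpha_{qp}$.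

In $Q$ variables $\mathcal H$ becomes the sum $H$ of $f$ over all injections $[2m]\to[Q]$. As $Q\ge2m$, this is a nonempty sum of squares of nonzero real polynomials. So $H\ne0$ and $\alpha\ne0$. Also $H$ is translation invariant, $\sum_i\partial_{x_i}H=0$, while $\sum_i\partial_{x_i}e_j=(Q-j+1)e_{j-1}$. For $p+q=2m-1$ the coefficient of $e_pe_q$ in $\sum_i\partial_{x_i}H$, written over ordered pairs, is
\begin{equation}\label{eq:alpharec}
(Q-p)\,\alpha_{p+1,q}+(Q-q)\,\alpha_{p,q+1},
\end{equation}
which is symmetric in $p,q$. As $Q\ge2m$, the products $e_pe_q$ ($p>q$, $p+q=2m-1$) are linearly independent in $Q$ variables, so \eqref{eq:alpharec} is $0$. Since $Q-p>0$ for $p\le2m-1$, these relations determine $\alpha$ up to a scalar, and $\alpha_{pq}=(-1)^p(Q-p)!(Q-q)!$ satisfies them.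
\end{proof}

The products $f_pf_q$ are easy to expand when all nonzero points have negative multiplicities. For $\kappa\ge1$ and $K\ge0$ let
\[
\mathbf a_\kappa(K)=\Big(\tbinom{i+\kappa-1}{i}\tbinom{K-i+\kappa-1}{K-i}\Big)_{0\le i\le K}.
\]
So $\mathbf a_1(K)=(1,\dots,1)$ and $\mathbf a_2(K)=((i+1)(K-i+1))_i$. The coefficient of $x^K$ in $(1-xt)^{-\kappa}(1-xt')^{-\kappa}$ is $\sum_i\mathbf a_\kappa(K)_i\,t^it'^{K-i}$. Hence:
\begin{equation}\label{eq:conv}
\begin{array}{l}
\text{if }\sum_jf_jt^j=\prod_a(1-x_at)^{-\kappa_a}\text{ and }p+q=\sum_aK_a,\text{ then the coefficient of }\prod_ax_a^{K_a}\text{ in }f_pf_q\\[2pt]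
\text{is }\sigma_p,\text{ where the palindromic sequence }\sigma\text{ is the convolution of the }\mathbf a_{\kappa_a}(K_a).
\end{array}
\end{equation}

\subsection{The criterion for $k=3$}
Let $k=3$. We say that $\lambda$ has \emph{type} $(b,m)$ if $\lambda^-$ has $b$ columns of size $3$, $m$ of size $2$ and hence $r-3b-2m\ge0$ of size $1$. Then $n(\lambda^-)=3b+m$, and the type determines $\lambda$. In $\hat Y_\lambda$ the points are $0,-u,-v$ with multiplicities $r+2,-1,-1$. A column of size $3$ must occupy all three points and contributes $(uv)^2(u-v)^2$ for each of its $6$ placements. By $(\gamma)_{b+j}=(\gamma)_b(\gamma-b)_j$, the size-$3$ columns leave multiplicities $r+2-b,\,-(b+1),\,-(b+1)$ for the pairs, and $(r+2)_b(-1)_b^2\ne0$. These multiplicities have sum $r-3b\ge2m$. So Lemma~\ref{lem:pairs} applies with $Q=r-3b$: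
\begin{equation}\label{eq:Yk3}
\hat Y_\lambda\doteq(uv)^{2b}(u-v)^{2b}Z,\qquad Z=\sum_{p+q=2m}(-1)^p(Q-p)!\,(Q-q)!\,g_pg_q ,
\end{equation}
where $\sum_eg_et^e=\big((1-ut)(1-vt)\big)^{-(b+1)}$. Since $s_{(\nu_1,\nu_2)}(u,v)(u-v)=u^{\nu_1+1}v^{\nu_2}-u^{\nu_2}v^{\nu_1+1}$, Lemma~\ref{lem:few} becomes: for $|\nu|=2M+s$, $M=3b+m$, $\nu_1\le r$, and up to a common nonzero factor,
\begin{equation}\label{eq:k3}
C_{\nu'}\ \text{is the coefficient of }v^{\nu_2-2b}\text{ in }(u+v)^s(u-v)^{2b+1}Z ,
\end{equation}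
and $C_{\nu'}=0$ if $\nu_2<2b$. We give forms in $u,v$ by their sequences of coefficients of $v^0,v^1,v^2,\dots$

\section{The case $n=12$}\label{sec:12}

\begin{proof}[Proof of Theorem~\ref{thmA}]
Take $k=3$, $r=9$, $M=6$, $s=1$. The partitions of $13$ with at most two parts, each at most $9$, are $\nu=(9,4),(8,5),(7,6)$. So $\mathcal B$ consists of the three $I$ with complement $\{5,11\}$, $\{6,10\}$, $\{7,9\}$. Consider $\lambda=(6,3,3)$ and $\lambda=(5,5,2)$.

\emph{$\lambda=(6,3,3)$.} The columns of $\lambda^-=(5,2,2)$ have sizes $3,3,1,1,1$: the type is $(2,0)$, $n(\lambda^-)=6$, and $Z\doteq1$. Multiplying $(u-v)^5=(1,-5,10,\dots)$ by $u+v$ we get $1,-4,5,\dots$. So for $\nu_2=4,5,6$ the coefficients \eqref{eq:k3} are $1,-4,5$.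

\emph{$\lambda=(5,5,2)$.} The columns of $\lambda^-=(4,4,1)$ have sizes $3,2,2,2$: the type is $(1,3)$, $n(\lambda^-)=6$, and $Q=6$. The weights $(-1)^p(6-p)!\,p!$ are $720,-120,48,-36,\dots$, that is, $12\cdot(60,-10,4,-3,4,-10,60)$. By \eqref{eq:conv} with $\kappa=2$ the coefficient of $u^{6-K}v^K$ in $Z/12$ is $120\sigma_0-20\sigma_1+8\sigma_2-3\sigma_3$, where $\sigma=\mathbf a_2(6-K)*\mathbf a_2(K)$. The sequences $\mathbf a_2(0),\dots,\mathbf a_2(6)$ are
\[
(1),\ (2,2),\ (3,4,3),\ (4,6,6,4),\ (5,8,9,8,5),\ (6,10,12,12,10,6),\ (7,12,15,16,15,12,7),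
\]
and we find
\[
\begin{array}{c|c|l}
K&\sigma_0,\sigma_1,\sigma_2,\sigma_3&\text{coefficient}\\ \hline
0&7,12,15,16&840-240+120-48=672\\
1&12,32,44,48&1440-640+352-144=1008\\
2&15,44,74,84&1800-880+592-252=1260\\
3&16,48,84,104&1920-960+672-312=1320
\end{array}
\]
Dividing by $12$ once more gives $Z\doteq(56,84,105,110,105,84,56)$. Multiplying by $(u-v)^3=(1,-3,3,-1)$ gives $56,-84,21,-9,6,-6,\dots$, and then multiplying by $u+v$ gives $56,-28,-63,12,-3,0,\dots$. For $\nu_2=4,5,6$ we need the coefficients of $v^2,v^3,v^4$; they are $-63,12,-3$.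

All six numbers are nonzero. By Lemma~\ref{lem:crit}, $\mathrm{Sp}_\lambda\eta_I\ne0$ for all $I\in\mathcal B$ and both $\lambda$, and Corollary~\ref{cor:obst} shows that the $9$-subsets of $[11]$ have no Tanisaki order. As an order on $2^{[11]}$ with the property in the theorem would restrict to one, the theorem follows.
\end{proof}

\section{Which parameters are available; $n=14$ and $n=16$}\label{sec:1416}

\subsection{The possible types for $k=3$}
Before treating other $n$ let us see for which $r$ the criterion \eqref{eq:k3} can show, for two fixed types and all of $\mathcal B$, that the Specht polynomials survive. This only serves to motivate the choices below. Two types with the same $M=3b+m$ are $(b,m)$ and $(b-j,m+3j)$ with $j\ge1$. As \eqref{eq:k3} gives $0$ for $\nu_2<2b$, and the smallest $\nu_2$ that occurs in $\mathcal B$ is $\max(0,2M+s-r)$, we need $2M+s-r\ge2b$ (recall $b\ge j\ge1$), that is, $r\le4b+2m+s$. The second type must fit into $r$ boxes: $r\ge3(b-j)+2(m+3j)=3b+2m+3j$. So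
\[
3b+2m+3j\le r\le4b+2m+s ,\qquad b\ge3j-s .
\]
For $j\ge2$ this gives $b\ge5$ and $r\ge21$. For $j=1$ and $s=1$, $b=2$ gives exactly $r=9+2m$, and $b\ge3$ gives $r\ge12$. For $j=1$ and $s=0$, $b=3$ gives exactly $r=12+2m$, and $b\ge4$ gives $r\ge15$. Thus $r=9$, that is $n=12$, is the first possibility for this method; for $n=13$ ($r=10$) there is none and we shall use $k=4$; and $n=12,14,16$ ($r=9,11,13$) require $s=1$. For the remaining values, $n=15$ and $n\ge17$, we shall see that $s=0$ is possible.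

The case $s=0$ is better because there all coefficients \eqref{eq:k3} with $2b\le\nu_2\le M$ are nonzero and alternate in sign (Proposition~\ref{prop:alt}). For $s=1$ and $\nu_2>2b$ each coefficient is the sum of two neighboring ones of these, which have opposite signs and might cancel. So the cases with $s=1$ are computed.

\subsection{$n=14$}
Here $k=3$, $r=11$, $M=7$, $s=1$, and $\nu(I)\in\{(11,4),(10,5),(9,6),(8,7)\}$.

\emph{$\lambda^-=(6,3,2)$}, type $(2,1)$, $Q=5$, $\kappa=3$. The weights $(-1)^p(5-p)!(3+p)!$ are $144\cdot(5,-4,5)$. For $K=0$, $\sigma=\mathbf a_3(2)=(6,9,6)$, and $5\cdot6-4\cdot9+5\cdot6=24$; for $K=1$, $\sigma=(3,3)*(3,3)=(9,18,9)$, and $45-72+45=18$. So $Z\doteq(4,3,4)$. Then $(u-v)^5Z\doteq4,-17,29,-30,\dots$, and after multiplication by $u+v$ the coefficients of $v^0,\dots,v^3$ (for $\nu_2=4,\dots,7$) are $4,-13,12,-1$.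

\emph{$\lambda^-=(5,5,1)$}, type $(1,4)$, $Q=8$, $\kappa=2$. The weights $(-1)^p(8-p)!\,p!$ are $144$ times $280,-35,10,-5,4,-5,\dots$. With $\mathbf a_2(7)=(8,14,18,20,20,18,14,8)$ and $\mathbf a_2(8)=(9,16,21,24,25,24,\dots)$, the coefficients $560\sigma_0-70\sigma_1+20\sigma_2-10\sigma_3+4\sigma_4$ are
\[
\begin{array}{c|c|l}
K&\sigma_0,\dots,\sigma_4&\text{coefficient}\\ \hline
0&9,16,21,24,25&5040-1120+420-240+100=4200\\
1&16,44,64,76,80&8960-3080+1280-760+320=6720\\
2&21,64,114,144,154&11760-4480+2280-1440+616=8736\\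
3&24,76,144,204,224&13440-5320+2880-2040+896=9856\\
4&25,80,154,224,259&14000-5600+3080-2240+1036=10276
\end{array}
\]
So $Z\doteq(150,240,312,352,367,352,312,240,150)$, $(u-v)^3Z\doteq150,-210,42,-14,7,-5,\dots$, and after multiplication by $u+v$ the coefficients of $v^2,\dots,v^5$ (for $\nu_2=4,\dots,7$) are $-168,28,-7,2$.

\subsection{$n=16$}
Here $k=3$, $r=13$, $M=9$, $s=1$, and $\nu(I)\in\{(13,6),(12,7),(11,8),(10,9)\}$.

\emph{$\lambda^-=(7,3,3)$}, type $(3,0)$, $Z\doteq1$. In $(u+v)(u-v)^7$ the coefficients of $v^0,\dots,v^3$ (for $\nu_2=6,\dots,9$) are $1,-6,14,-14$.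

\emph{$\lambda^-=(6,5,2)$}, type $(2,3)$, $Q=7$, $\kappa=3$. The weights $(-1)^p(7-p)!(1+p)!$ are $144$ times $35,-10,5,-4,5,-10,35$. The sequences $\mathbf a_3(0),\dots,\mathbf a_3(6)$ are $(1)$, $(3,3)$, $(6,9,6)$, $(10,18,18,10)$, $(15,30,36,30,15)$, $(21,45,60,60,45,21)$, $(28,63,90,100,90,63,28)$, and the coefficients $70\sigma_0-20\sigma_1+10\sigma_2-4\sigma_3$ are
\[
\begin{array}{c|c|l}
K&\sigma_0,\sigma_1,\sigma_2,\sigma_3&\text{coefficient}\\ \hline
0&28,63,90,100&1960-1260+900-400=1200\\
1&63,198,315,360&4410-3960+3150-1440=2160\\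
2&90,315,576,684&6300-6300+5760-2736=3024\\
3&100,360,684,848&7000-7200+6840-3392=3248
\end{array}
\]
So $Z\doteq(75,135,189,203,189,135,75)$, $(u-v)^5Z\doteq75,-240,264,-142,89,-70,\dots$, and after multiplication by $u+v$ the coefficients of $v^2,\dots,v^5$ (for $\nu_2=6,\dots,9$) are $24,122,-53,19$.

All numbers obtained are nonzero. By Lemma~\ref{lem:crit} and Corollary~\ref{cor:obst} the $(n-3)$-subsets of $[n-1]$ have no Tanisaki order for $n=14$ and $n=16$.

\section{The cases $n=15$ and $n\ge17$}\label{sec:general}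

\subsection{Alternating signs}
\begin{proposition}\label{prop:alt}
Let $k=3$ and let $\lambda$ have type $(b,m)$, with $3b+2m\le r$ and $M=3b+m$. Up to a common nonzero factor, for $0\le t\le b+m$ the coefficient of the Schur polynomial with second part $2b+t$ in $\hat Y_\lambda(u,v)$ is $(-1)^t$ times a positive number. Consequently, for $s=0$, $C_{\nu'}\ne0$ for every $\nu=(2M-\nu_2,\nu_2)$ with $2b\le\nu_2\le M$ and $\nu_1\le r$.
\end{proposition}

By \eqref{eq:Yk3} we have to expand $Z=\sum\alpha_{pq}g_pg_q$ with $\alpha_{pq}=(-1)^p(Q-p)!(Q-q)!$. The plan is to replace the products $g_pg_q$ by the basis $(uv)^qg_{p-q}$, in which the coefficients alternate in sign, and then to multiply by $(u-v)^{2b}$ in $b$ steps, each of which lowers the exponent $\kappa=b+1$ of the generating function by one and introduces one more alternation. For instance, if $m=1$, then up to a positive factor $Z$ is $2Qg_2-(Q-1)g_1^2$, and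
$g_1^2=\frac{2\kappa}{\kappa+1}g_2+\frac{2\kappa^2}{\kappa+1}uv$ gives
\[
Z\doteq\Big(2Q-\frac{2\kappa(Q-1)}{\kappa+1}\Big)g_2-\frac{2\kappa^2(Q-1)}{\kappa+1}\,uv ,
\]
with one positive and one negative coefficient.

\begin{proof}
Put $\kappa=b+1$ and $Q=r-3b\ge2m$. We use a second pair of variables $z,y$. Let
\[
G=\big((1-zt)(1-yt)\big)^{-\kappa}=\sum_eg_e(z,y)t^e,\qquad E_{p,q}(z,y)=(zy)^qg_{p-q}(z,y),
\]
with $E_{p,q}=0$ for $p<q$. For fixed $d$ the $E_{p,q}$ with $p+q=d$, $p\ge q$, form a basis of the symmetric forms of degree $d$, since $E_{p,q}$ contains $z^py^q$ with nonzero coefficient and involves only monomials $z^iy^j$ with $i,j\ge q$.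

\medskip\noindent\emph{Step 0: two operators.} Let $\Omega=z^2\partial_z+y^2\partial_y$ and $\partial=\partial_z+\partial_y$. From $\partial_zG=\frac{\kappa t}{1-zt}G$ and $\partial_tG=\kappa\big(\frac z{1-zt}+\frac y{1-yt}\big)G$ one gets
\[
\Omega G=\partial_tG-\kappa(z+y)G,\qquad \partial G=t(t\partial_t+2\kappa)G,\qquad (1-zt)(1-yt)\partial_tG=\kappa(z+y-2zyt)G .
\]
(For the first, $z^2\frac{t}{1-zt}=\frac z{1-zt}-z$; for the second, $\frac1{1-zt}=1+\frac{zt}{1-zt}$.) Taking coefficients of $t^e$:
\begin{gather*}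
\Omega g_e=(e+1)g_{e+1}-\kappa(z+y)g_e,\qquad \partial g_e=(e+2\kappa-1)g_{e-1},\\
(e+\kappa)(z+y)g_e=(e+1)g_{e+1}+(e+2\kappa-1)\,zy\,g_{e-1}.
\end{gather*}
Since $\Omega$ and $\partial$ are derivations with $\Omega(zy)^q=q(z+y)(zy)^q$ and $\partial(zy)^q=q(z+y)(zy)^{q-1}$, we obtain, with $e=p-q\ge0$ and any scalar $c$,
\begin{align}
\big(c(z+y)-\Omega\big)E_{p,q}&=\frac{(c-p)(e+1)}{e+\kappa}E_{p+1,q}+\frac{(c+\kappa-q)(e+2\kappa-1)}{e+\kappa}E_{p,q+1},\label{eq:raise}\\
\partial E_{p,q}&=\frac{(p+\kappa)(e+2\kappa-1)}{e+\kappa}E_{p-1,q}+\frac{q(e+1)}{e+\kappa}E_{p,q-1}.\label{eq:lower}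
\end{align}

\medskip\noindent\emph{Step 1: signs of a functional.} Let $\alpha_{pq}=(-1)^p(Q-p)!(Q-q)!$ for $p+q=2m$, and let $\alpha$ also denote the linear functional $z^py^q\mapsto\alpha_{pq}$ on forms of degree $2m$. For these numbers \eqref{eq:alpharec} vanishes, which says that $\alpha$ kills $(Q(z+y)-\Omega)h$ for all forms $h$ of degree $2m-1$: for $h=z^py^q$ the value is $(Q-p)\alpha_{p+1,q}+(Q-q)\alpha_{p,q+1}$. Put $\varepsilon_q=\alpha(E_{2m-q,q})$ for $0\le q\le m$. For $0\le q\le m-1$ apply this to $h=E_{p,q}$, $p=2m-1-q>q$. Both coefficients in \eqref{eq:raise} with $c=Q$ are positive, since $p\le2m-1<Q$. So $\varepsilon_q$ and $\varepsilon_{q+1}$ satisfy a relation $(\mathrm{pos})\,\varepsilon_q+(\mathrm{pos})\,\varepsilon_{q+1}=0$. As $\alpha$ is nonzero and symmetric, it does not vanish on all symmetric forms, so not all $\varepsilon_q$ are $0$. Hence all $\varepsilon_q$ are nonzero, and they alternate in sign.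

\medskip\noindent\emph{Step 2: a kernel.} Let
\[
\mathcal K=\big((1-uz)(1-uy)(1-vz)(1-vy)\big)^{-\kappa}=\sum_{p,q}g_p(u,v)g_q(u,v)z^py^q .
\]
Writing $a^{\overline j}=a(a+1)\cdots(a+j-1)$ and $e=p-q$, we claim
\begin{equation}\label{eq:cauchy}
\mathcal K=\sum_{p\ge q\ge0}\xi_{p,q}\,E_{p,q}(u,v)\,E_{p,q}(z,y),\qquad
\xi_{p,q}=\frac{\kappa^{\overline q}}{q!}\cdot\frac{(2\kappa)^{\overline p}}{(\kappa+1)^{\overline p}}\cdot\frac{e!\,(e+\kappa)}{\kappa\,(2\kappa)^{\overline e}}>0 .
\end{equation}
(Up to positive factors the $E_{p,q}$ are the Jack polynomials with parameter $1/\kappa$ in two variables, and \eqref{eq:cauchy} is their Cauchy identity \cite[VI.10]{Macdonald}; here is a direct proof.) Denote the right side by $\tilde{\mathcal K}$. As in Step~0, $(\Omega+2\kappa(z+y))\mathcal K=(\partial_u+\partial_v)\mathcal K$: both sides are $\kappa$ times $\mathcal K$ times the sum of $\frac z{1-uz},\frac y{1-uy},\frac z{1-vz},\frac y{1-vy}$. The series $\tilde{\mathcal K}$ satisfies the same equation. To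 see this, compare the coefficients of $E_{p,q}(u,v)E_{p+1,q}(z,y)$ and of $E_{p,q}(u,v)E_{p,q+1}(z,y)$, which are the only products that occur, using \eqref{eq:lower} in $u,v$ and the negative of \eqref{eq:raise} with $c=-2\kappa$ in $z,y$; what has to be checked is
\begin{align*}
\xi_{p+1,q}\,\frac{(p+1+\kappa)(e+2\kappa)}{e+1+\kappa}&=\xi_{p,q}\,\frac{(p+2\kappa)(e+1)}{e+\kappa},\\
\xi_{p,q+1}\,\frac{(q+1)\,e}{e+\kappa-1}&=\xi_{p,q}\,\frac{(q+\kappa)(e+2\kappa-1)}{e+\kappa}\qquad(e\ge1),
\end{align*}
and both follow at once from the formula for $\xi_{p,q}$. Further, $\mathcal K$ and $\tilde{\mathcal K}$ agree for $y=0$: there only $q=0$ survives in $\tilde{\mathcal K}$, and $g_p(z,0)=\frac{\kappa^{\overline p}}{p!}z^p$ and $\xi_{p,0}=\frac{p!}{\kappa^{\overline p}}$ give $\sum_pg_p(u,v)z^p$ on both sides.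

Now let $\delta_d$ be the part of $\mathcal K-\tilde{\mathcal K}$ of degree $d$ in $(z,y)$; it has degree $d$ in $(u,v)$ too. We have $\delta_0=0$. If $\delta_d=0$, then the equation shows that $\partial_u+\partial_v$ kills $\delta_{d+1}$. By the symmetry $(u,v)\leftrightarrow(z,y)$ so does $\partial_z+\partial_y$, and therefore $\delta_{d+1}$ is a constant times $(u-v)^{d+1}(z-y)^{d+1}$. As it vanishes for $y=0$, the constant is $0$. This proves \eqref{eq:cauchy}.

Applying $\alpha$, in the variables $z,y$, to the part of degree $2m$ of \eqref{eq:cauchy}, we get from \eqref{eq:Yk3}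
\begin{equation}\label{eq:Zexp}
Z=\sum_{q=0}^m\xi_{2m-q,q}\,\varepsilon_q\,(uv)^q\,g_{2m-2q}(u,v).
\end{equation}

\medskip\noindent\emph{Step 3: lowering $\kappa$.} Write $g_e^{(l)}(u,v)$ for the coefficient of $t^e$ in $((1-ut)(1-vt))^{-l}$, so $g_e=g_e^{(b+1)}$ and $g^{(1)}_e=h_e$, the complete homogeneous symmetric polynomial. For $l\ge1$ and $e\ge0$,
\begin{equation}\label{eq:gegen}
l(e+l+1)\,(u-v)^2g_e^{(l+1)}=(e+1)(e+2)\,g^{(l)}_{e+2}-(e+2l)(e+2l+1)\,uv\,g^{(l)}_e .
\end{equation}
(This is an identity for Gegenbauer polynomials, \cite[18.9.8]{DLMF}.) To verify it, put $\pi=uv$, $\delta=(u-v)^2$, $\chi=\chi(t)=(1-ut)(1-vt)$, $g=\chi^{-l}$, with primes for $\partial_t$. Then $\chi'^2=\delta+4\pi\chi$, $\chi''=2\pi$ and $\chi-t\chi'=1-\pi t^2$, so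
\begin{align*}
g''&=l(l+1)\chi'^2\chi^{-l-2}-2\pi l\,\chi^{-l-1}=l(l+1)\delta\,\chi^{-l-2}+2l(2l+1)\pi\,\chi^{-l-1},\\
tg'+lg&=l(\chi-t\chi')\chi^{-l-1}=l(1-\pi t^2)\chi^{-l-1}.
\end{align*}
The generating function of the right side of \eqref{eq:gegen} is $g''-\pi(t\partial_t+2l)(t\partial_t+2l+1)g=(1-\pi t^2)g''-\pi(4l+2)(tg'+lg)$, which by the two formulas equals $l(l+1)\delta(1-\pi t^2)\chi^{-l-2}$. That of the left side is $l\delta(t\partial_t+l+1)\chi^{-l-1}=l(l+1)\delta(\chi-t\chi')\chi^{-l-2}$, which is the same.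

Using \eqref{eq:gegen} for $l=b,b-1,\dots,1$ in turn we obtain
\begin{equation}\label{eq:desc}
(u-v)^{2b}g_e^{(b+1)}=\sum_{i=0}^b(-1)^i\omega_{e,i}\,(uv)^i\,h_{e+2b-2i},\qquad\omega_{e,i}>0 .
\end{equation}

\medskip\noindent\emph{Step 4: conclusion.} Combine \eqref{eq:Yk3}, \eqref{eq:Zexp} and \eqref{eq:desc} with $e=2m-2q$. Since $(uv)^jh_e=s_{(e+j,j)}$, the coefficient in $\hat Y_\lambda$ of the Schur polynomial with second part $2b+t$ is, up to a common nonzero factor, $(-1)^t$ times a sum of positive numbers over the pairs $(q,i)$ with $q+i=t$, $0\le q\le m$, $0\le i\le b$. For $0\le t\le b+m$ such pairs exist. Since $2b+(b+m)=M$, Lemma~\ref{lem:few} with $s=0$ gives the last assertion.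
\end{proof}

\subsection{Choice of types}
Let $n=15$ or $n\ge17$, $k=3$, $s=0$. Then $r=n-3$ is even and at least $12$, or odd and at least $15$. Put $a=\lceil r/2\rceil$ and $M=3a+3-r$. In both cases $3a+6\le2r$. Consider the following two types.
\begin{itemize}
\item $b=2a+3-r\in\{3,4\}$ and $m=a-2b=2r-6-3a\ge0$. The number of columns of size $1$ is $r-3b-2m=r-2a+b=3$, and $3b+m=a+b=M$.
\item $b'=b-1$ and $m'=m+3$. The number of columns of size $1$ is $3+3-6=0$, and $3b'+m'=M$.
\end{itemize}
They define distinct $\lambda\vdash n$ with $\ell(\lambda)=3$ and $n(\lambda^-)=M$. The family $\mathcal B$ corresponds to the $\nu=(2M-\nu_2,\nu_2)$ with $\nu_2\le M$ and $\nu_1\le r$; it contains $(M,M)$, since $3a+6\le 2r$ gives $M\le r$. For every such $\nu$, since $2a\ge r$,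
\[
\nu_2\ge2M-r=6a+6-3r\ge4a+6-2r=2b>2b' .
\]
By Proposition~\ref{prop:alt} and Lemma~\ref{lem:crit}, $\mathrm{Sp}_\lambda\eta_I\ne0$ for both $\lambda$ and all $I\in\mathcal B$. By Corollary~\ref{cor:obst} the $(n-3)$-subsets of $[n-1]$ have no Tanisaki order.

\section{The case $n=13$}\label{sec:13}

Here we take $k=4$, $r=9$, $M=6$, $s=1$. So $\nu$ runs over the $15$ partitions of $13$ with at most three parts, each at most $9$:
\[
94,\ 85,\ 76,\ 931,\ 841,\ 751,\ 661,\ 922,\ 832,\ 742,\ 652,\ 733,\ 643,\ 553,\ 544 .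
\]
We use three partitions of $13$ with four parts and $n(\lambda^-)=6$:
\[
\begin{array}{c|c|c}
&\lambda&\text{columns of }\lambda^-\\ \hline
A&(6,3,3,1)&3,3,1,1,1\\
B&(5,5,2,1)&3,2,2,2\\
C&(7,2,2,2)&4,1,1,1,1,1
\end{array}
\]
We show that for each $\nu$ at least two of them satisfy $C_{\nu'}\ne0$: type $A$ always, type $B$ for the first nine $\nu$, and type $C$ for the last six.

\subsection{Set-up}
The points in Lemma~\ref{lem:few} are $0,-u,-v,-w$ with multiplicities $12,-1,-1,-1$. Let
\[
q_w=\Delta(0,u,v)^2=u^4v^2-2u^3v^3+u^2v^4,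
\]
and similarly $q_v$ (in $u,w$) and $q_u$ (in $v,w$), and let $D=\Delta(u,v,w)^2$. In monomial symmetric functions in $u,v,w$,
\[
\mathcal Q:=q_u+q_v+q_w=m_{42}-2m_{33},\qquad D=m_{42}-2m_{411}-2m_{33}+2m_{321}-6m_{222}.
\]
Let $y_{abc}$ be the coefficient of $u^av^bw^c$ in $\hat Y_\lambda$ (symmetric in its indices, and $0$ if an index is negative), and $c_{abc}$ the coefficient of $s_{(a,b,c)}$. Since $(u-v)(u-w)(v-w)=u^2v-u^2w-uv^2+uw^2+v^2w-vw^2$, reading off the coefficient of $u^{a+2}v^{b+1}w^c$ in $\hat Y_\lambda(u-v)(u-w)(v-w)$ gives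
\begin{equation}\label{eq:schur3}
c_{abc}=y_{abc}-y_{a+1,b-1,c}-y_{a,b+1,c-1}-y_{a+2,b,c-2}+y_{a+1,b+1,c-2}+y_{a+2,b-1,c-1}.
\end{equation}
By Lemma~\ref{lem:few} and the Pieri rule, $C_{\nu'}\doteq d_\nu$ with $d_\nu=\sum c_{\nu-\square}$, summed over the partitions obtained from $\nu$ by removing a box. For each type $\hat Y_\lambda$ is computed up to a nonzero constant; in particular we ignore the $h!$ orders in which a column of size $h$ occupies $h$ given points.

\subsection{Type $C$}
The column of size $4$ occupies all four points, so $\hat Y\doteq(uvw)^2D$. By \eqref{eq:schur3}, $D=s_{42}-3s_{411}-3s_{33}+6s_{321}-15s_{222}$; for example, the coefficient of $s_{321}$ is $2-(-2)-(-2)=6$ and that of $s_{222}$ is $-6-2-2-1-2-2=-15$. So the nonzero $c$ are $c_{642}=1$, $c_{633}=-3$, $c_{552}=-3$, $c_{543}=6$, $c_{444}=-15$, and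
\[
\begin{array}{lll}
d_{742}=c_{642}=1,& d_{652}=c_{552}+c_{642}=-2,& d_{643}=c_{543}+c_{633}+c_{642}=4,\\
d_{733}=c_{633}=-3,& d_{553}=c_{543}+c_{552}=3,& d_{544}=c_{444}+c_{543}=-9.
\end{array}
\]

\subsection{Type $A$}
The two columns of size $3$ occupy two (possibly equal) $3$-subsets of the four points. The products $\prod_a(\gamma_a)_{|\psi^{-1}(a)|}$ are
\begin{itemize}
\item $(12)_2(-1)_2^2=528$ for $q_i,q_i$, and $(12)_2(-1)_2(-1)^2=264$ for $q_i,q_j$ with $i\ne j$;
\item $12\,(-1)_2^2\,(-1)=-48$ for $q_i,D$ (in both orders), and $(-1)_2^3=8$ for $D,D$.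
\end{itemize}
Dividing by $8$ and putting $E=D-\mathcal Q=-2m_{411}+2m_{321}-6m_{222}$, we get, with $\sum_{i\ne j}$ over ordered pairs,
\begin{align*}
\hat Y&\doteq66\sum_iq_i^2+33\sum_{i\ne j}q_iq_j-12D\mathcal Q+D^2
=33\mathcal Q^2+33\sum_iq_i^2-12D\mathcal Q+D^2\\
&=22\mathcal Q^2+33\sum_iq_i^2-10\mathcal QE+E^2 .
\end{align*}
To expand the products, write
\begin{align*}
\mathcal Q&=u^4(v^2+w^2)-2u^3(v^3+w^3)+u^2(v^4+w^4)+q_u,\\
E&=-2u^4vw+2u^3\epsilon+u^2E_2+uE_1,
\end{align*}
with $\epsilon=v^2w+vw^2$, $E_2=2v^3w-6v^2w^2+2vw^3$, $E_1=-2v^4w+2v^3w^2+2v^2w^3-2vw^4$. The coefficients of $u^8,\dots,u^4$ are then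
\[
\begin{array}{c|l|l|l}
&\mathcal Q^2&\mathcal QE&E^2\\ \hline
u^8&(v^2+w^2)^2&-2vw(v^2+w^2)&4v^2w^2\\
u^7&-4(v^2+w^2)(v^3+w^3)&2(v^2+w^2)\epsilon+4vw(v^3+w^3)&-8vw\epsilon\\
u^6&2(v^2+w^2)(v^4+w^4)&(v^2+w^2)E_2-4(v^3+w^3)\epsilon&-4vwE_2+4\epsilon^2\\
&\quad+4(v^3+w^3)^2&\quad-2vw(v^4+w^4)&\\
u^5&-4(v^3+w^3)(v^4+w^4)&(v^2+w^2)E_1-2(v^3+w^3)E_2&-4vwE_1+4\epsilon E_2\\
&&\quad+2(v^4+w^4)\epsilon&\\
u^4&(v^4+w^4)^2&-2(v^3+w^3)E_1+(v^4+w^4)E_2&E_2^2+4\epsilon E_1\\
&\quad+2(v^2+w^2)q_u&\quad-2vwq_u&
\end{array}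
\]
and $q_w^2=u^8v^4-4u^7v^5+6u^6v^6-\cdots$. Reading off coefficients (exponents $\ge9$ do not occur), combining them to $y$ and applying \eqref{eq:schur3}:
{\footnotesize
\[
\setlength{\arraycolsep}{3pt}
\begin{array}{c|rrrrrrrrrrrrr}
&840&831&822&750&741&732&660&651&642&633&552&543&444\\ \hline
\mathcal Q^2&1&0&2&-4&0&-4&6&0&2&8&0&-4&6\\
\sum q_i^2&1&0&0&-4&0&0&6&0&0&0&0&0&0\\
\mathcal QE&0&-2&0&0&6&2&0&-4&-10&4&16&-4&12\\
E^2&0&0&4&0&0&-8&0&0&-4&32&16&-24&60\\ \hline
y&55&20&48&-220&-60&-116&330&40&140&168&-144&-72&72\\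
c&55&-35&28&-275&140&-49&550&-175&-39&112&166&-112&100
\end{array}
\]}
Also $c_{930}=c_{921}=0$. For example, $c_{642}=y_{642}-y_{732}-y_{651}-y_{840}+y_{750}+y_{831}=140+116-40-55-220+20=-39$. Hence
{\footnotesize
\[
\setlength{\arraycolsep}{3pt}
\begin{array}{c|rrrrrrrrrrrrrrr}
\nu&94&85&76&931&841&751&661&922&832&742&652&733&643&553&544\\ \hline
d_\nu&55&-220&275&-35&160&-310&375&28&-56&52&-48&63&-39&54&-12
\end{array}
\]}
All entries are nonzero.

\subsection{Type $B$}
The column of size $3$ lies either on $\{0\}$ and two of the other points, or on $\{-u,-v,-w\}$. On $\{0,-u,-v\}$ it contributes the factor $12\cdot(-1)^2=12$ and $q_w$, and leaves multiplicities $11,-2,-2,-1$ for the three columns of size $2$. On $\{-u,-v,-w\}$ it contributes $(-1)^3=-1$ and $D$, and leaves $12,-2,-2,-2$. In both cases the multiplicities have sum $6$. So Lemma~\ref{lem:pairs} applies with $m=3$, $Q=6$, with the same constant, and with the weights $(w_0,\dots,w_6)=(60,-10,4,-3,4,-10,60)$ of Section~\ref{sec:12}. Hence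
\[
\hat Y\doteq12\big(q_w\Theta_w+q_v\Theta_v+q_u\Theta_u\big)-D\,\Theta_0,\qquad \Theta_\bullet=\sum_jw_jf_jf_{6-j},
\]
where $\sum_jf_jt^j=(1-ut)^{-2}(1-vt)^{-2}(1-wt)^{-1}$ for $\Theta_w$ (the exponent $-1$ belongs to the variable in the index), and all three exponents are $-2$ for $\Theta_0$.

By \eqref{eq:conv} every coefficient of $\Theta_\bullet$ is $120\sigma_0-20\sigma_1+8\sigma_2-3\sigma_3$, with $\sigma$ a convolution. We need the values of this expression for
\begin{gather*}
U(i,j):\ \sigma=\mathbf a_2(i)*\mathbf a_2(j),\qquad V(i,j):\ \mathbf a_2(i)*\mathbf a_2(j)*\mathbf a_1(1),\qquad X(i,j):\ \mathbf a_2(i)*\mathbf a_1(j),\\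
W_1(i,j):\ \mathbf a_2(i)*\mathbf a_2(j)*\mathbf a_1(2),\qquad W_2(i,j):\ \mathbf a_2(i)*\mathbf a_2(j)*\mathbf a_2(2),
\end{gather*}
with the convention that they are $0$ for negative arguments; $U$ and $V$ are symmetric. The coefficient of $u^iv^jw^0$ is $U(i,j)$ in both $\Theta_w$ and $\Theta_0$. As $\mathbf a_2(1)=2\,\mathbf a_1(1)$, the coefficient of $u^iv^jw$ is $V(i,j)$ in $\Theta_w$ and $2V(i,j)$ in $\Theta_0$. The coefficient of $u^iv^jw^2$ is $W_1(i,j)$ in $\Theta_w$ and $W_2(i,j)$ in $\Theta_0$, and that of $u^iv^j$ in $\Theta_v|_{w=0}$ is $X(i,j)$. From Section~\ref{sec:12},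
\[
U(6,0)=672,\quad U(5,1)=1008,\quad U(4,2)=1260,\quad U(3,3)=1320,
\]
and
\[
\begin{array}{l|l|l}
&\sigma_0,\sigma_1,\sigma_2,\sigma_3&\text{value}\\ \hline
V(5,0)&6,16,22,24&720-320+176-72=504\\
V(4,1)&10,36,60,68&1200-720+480-204=756\\
V(3,2)&12,46,88,108&1440-920+704-324=900\\
W_1(4,0)=X(4,2)&5,13,22,25&600-260+176-75=441\\
W_1(3,1)&8,28,52,64&960-560+416-192=624\\
W_2(4,0)&15,44,74,84&1800-880+592-252=1260\\
W_2(3,1)&24,92,176,216&2880-1840+1408-648=1800\\
X(3,3)&4,10,16,20&480-200+128-60=348
\end{array}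
\]
From $D=(u-v)^2\big(uv-(u+v)w+w^2\big)^2$, the coefficients of $w^0,w^1,w^2$ in $D$ are
\[
q_w,\qquad -2u^4v+2u^3v^2+2u^2v^3-2uv^4,\qquad u^4+2u^3v-6u^2v^2+2uv^3+v^4 .
\]
The terms $q_v\Theta_v$ and $q_u\Theta_u$ start in $w^2$, with $u^4\Theta_v|_{w=0}$ and $v^4\Theta_u|_{w=0}$. Therefore
\begin{align*}
y_{ab0}&=11\big[U(a{-}4,b{-}2)-2U(a{-}3,b{-}3)+U(a{-}2,b{-}4)\big],\\
y_{ab1}&=10\big[V(a{-}4,b{-}2)-2V(a{-}3,b{-}3)+V(a{-}2,b{-}4)\big]\\
&\quad+2U(a{-}4,b{-}1)-2U(a{-}3,b{-}2)-2U(a{-}2,b{-}3)+2U(a{-}1,b{-}4).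
\end{align*}
This gives
\[
\begin{array}{ll}
y_{11,1,0}=0,&y_{10,2,0}=11\cdot672=7392,\\
y_{930}=11(1008-1344)=-3696,&y_{840}=11(1260-2016+672)=-924,\\
y_{750}=11(1320-2520+1008)=-2112,&y_{660}=11(1260-2640+1260)=-1320,\\
y_{10,1,1}=2\cdot672=1344,&y_{921}=5040+672=5712,\\
y_{831}=-2520-840=-3360,&y_{741}=-1080-552=-1632,\\
y_{651}=-1440-624=-2064,&
\end{array}
\]
where for $y_{921},y_{831},y_{741},y_{651}$ the first summand comes from $V$ and the second from $U$. Moreover
\begin{align*}
y_{822}&=12\big[W_1(4,0)+X(4,2)\big]-\big\{W_2(4,0)-4V(4,1)+4V(5,0)+U(4,2)+2U(5,1)-6U(6,0)\big\}\\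
&=10584-\{1260-3024+2016+1260+2016-4032\}=10584+504=11088,\\
y_{732}&=12\big[W_1(3,1)-2W_1(4,0)+X(3,3)\big]-\big\{W_2(3,1)-2W_2(4,0)-4V(3,2)+4V(4,1)+4V(5,0)\\
&\qquad\qquad+U(3,3)+2U(4,2)-6U(5,1)+2U(6,0)\big\}\\
&=1080-\{1800-2520-3600+3024+2016+1320+2520-6048+1344\}=1080+144=1224 .
\end{align*}
By \eqref{eq:schur3},
\begin{align*}
c_{930}&=-3696-7392=-11088,&c_{840}&=-924+3696=2772,\\
c_{750}&=-2112+924=-1188,&c_{660}&=-1320+2112=792,\\
c_{921}&=5712-1344+3696+0=8064,&c_{831}&=-3360-5712+924+7392=-756,\\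
c_{741}&=-1632+3360+2112-3696=144,&c_{651}&=-2064+1632+1320-924=-36,
\end{align*}
\begin{align*}
c_{822}&=11088-5712+3360-7392-3696+1344=-1008,\\
c_{732}&=1224-11088+1632+3696-924+5712=252 ,
\end{align*}
and hence
\[
\begin{array}{c|rrrrrrrrr}
\nu&94&85&76&931&841&751&661&922&832\\ \hline
d_\nu&-8316&1584&-396&-3780&2160&-1080&756&7056&-1512
\end{array}
\]
All entries are nonzero.

\begin{remark}
There is a check on these numbers. For $\nu_3=0$ the coefficient of $s_\nu$ is unchanged if one sets $w=0$. Then the point $-w$, of multiplicity $-1$, merges with the point $0$, of multiplicity $12$, and one obtains the data $11,-1,-1$ used for $k=3$, $r=9$ in Section~\ref{sec:12}. Indeed the first three entries for types $A$ and $B$ are $55\cdot(1,-4,5)$ and $132\cdot(-63,12,-3)$.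
\end{remark}

\subsection{End of the proof}
For the nine $\nu$ of the last table types $A$ and $B$ have $C_{\nu'}\ne0$; for the other six, $742,652,733,643,553,544$, types $A$ and $C$ do. So for every $I\in\mathcal B$ two of the three partitions satisfy $\mathrm{Sp}_\lambda\eta_I\ne0$ by Lemma~\ref{lem:crit}. By Corollary~\ref{cor:obst} the $9$-subsets of $[12]$ have no Tanisaki order.

\begin{proof}[Proof of Theorem~\ref{thmB}]
As observed after Definition~\ref{def:tan}, an order on $2^{[n-1]}$ all of whose successive quotients have Tanisaki annihilators would restrict to a Tanisaki order on the $r$-subsets for each $r$. We have shown that there is none for $r=n-3$ if $n=12$ (Section~\ref{sec:12}), $n=14,16$ (Section~\ref{sec:1416}), $n=15$ or $n\ge17$ (Section~\ref{sec:general}), and none for $r=9$ if $n=13$ (this section).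
\end{proof}

\begin{thebibliography}{9}

\bibitem{DLMF} DLMF, 18.9.8.

\bibitem{GarsiaProcesi} Garsia--Procesi, Adv. Math. \textbf{94} (1992).

\bibitem{Macdonald} Macdonald, \emph{Symmetric Functions and Hall Polynomials}, VI.10.

\bibitem{Solomon} Solomon, 1963.

\bibitem{Swanson} Joshua P. Swanson, \emph{Tanisaki witness relations for harmonic differential forms}, arXiv:2109.05080 (2021).

\end{thebibliography}

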